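# Maximum-likelihood decoding of cycle codes and the growth of non-backtracking walks

## 1. Three paths between two vertices

Take the graph $K_{2,3}$: two vertices $a,b$ of degree $3$, joined by three paths $a\,1\,b$, $a\,2\,b$, $a\,3\,b$ with two edges each. It has $5$ vertices and $6$ edges. Put one bit on each edge and allow only those bit strings in which every vertex sees an even number of ones. At vertex $i\in\{1,2,3\}$ this says that the two edges of path $i$ carry the same bit $x_i$. At $a$, and again at $b$, it says $x_1+x_2+x_3=0$. So there are four allowed words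
$$(x_1,x_1,x_2,x_2,x_3,x_3),\qquad x_1+x_2+x_3=0,$$
namely the zero word and the three $4$-cycles of the graph. This is a binary linear code of length $6$ and dimension $2$.

Send a word through a channel that flips each bit independently with probability $p<\frac12$, and decode to a nearest allowed word. If at most one bit is flipped, the sent word is the unique nearest one, because distinct words differ in $4$ places. If two or more bits are flipped, choose two of them; they lie on at most two of the three paths, so some $4$-cycle $D$ contains both. Changing the sent word along $D$ gives an allowed word that is at least as close to the received word as the sent one, so decoding may fail. At $p=0.1$, two or more flips happen with probability $1-0.9^6-6\cdot0.1\cdot0.9^5\approx0.114$.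

If we want the failure probability to be tiny, this graph is too small. Whenever a graph has a cycle $D$ with $\ell$ edges, with probability at least $p^\ell$ all of $D$ is flipped, and then the word changed along $D$ is strictly closer than the sent word. So we need graphs with no short cycles, while keeping the proportion of information bits. A natural source is a large connected graph that looks locally like $K_{2,3}$: an $r$-fold cover, with $5r$ vertices and $6r$ edges. Its code has dimension $6r-5r+1=r+1$ and rate $\frac{r+1}{6r}$, which decreases to $\frac16$.

How noisy may the channel be? A cycle with $L$ edges is dangerous when at least half of it is flipped. We will see that this has probability at most $\beta^L$ with $\beta=2\sqrt{p(1-p)}$. How many cycles with $L$ edges might there be? Count walks in $K_{2,3}$ that never turn straight back. There are $12$ with one arc. Of these, $6$ end at a vertex of degree $3$ and have two continuations each, and $6$ end at a vertex of degree $2$ and have one. So there are $18$ walks with two arcs, then $24$, then $36$: any two further steps double the count. The growth rate is $\sqrt2$ per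 step. If the number of $L$-cycles in a large locally similar graph were about $(\sqrt2)^L$, then $\sum_L(\sqrt2\,\beta)^L$ would control the failure probability, and communication at rate $\frac16$ would be possible as long as $\sqrt2\,\beta<1$, that is, $4p(1-p)<\frac12$, that is, $p<\frac12(1-\frac1{\sqrt2})\approx0.146$.

Can this be made to work? Is it the truth, and what replaces $\sqrt2$ at other rates?

## 2. Cycle codes and the decoding threshold

Graphs are finite and simple, and logarithms are natural. (All graphs we construct are simple, so the codes built for Theorem 1 are available whether or not multigraphs are allowed.) A binary linear code of length $M$ and dimension $k$ has rate $k/M$. The channel is the binary symmetric channel of bit-error rate $p$, which flips each bit independently with probability $p$. For $p<\frac12$, maximum-likelihood (ML) decoding returns a codeword nearest to the received word.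

**Definition (cycle code).** The cycle code of $G=(V,E)$ is the binary linear code of length $|E|$ whose codewords are the indicator vectors of the edge sets of even subgraphs, that is, the cycle space of $G$ over $\mathrm{GF}(2)$. The class of all cycle codes of graphs is $\mathcal G$.

A nonempty even subgraph is an edge-disjoint union of cycles. If $G$ has $n$ vertices, $m$ edges and $c$ components, the dimension is $m-n+c\ge m-n$. So the rate is at least $1-\frac nm$, and if $c$ is small compared with $m$ it is about $1-\frac nm=1-\frac{2}{\text{average degree}}$. Rate $R$ thus corresponds to average degree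
$$\mu=\frac{2}{1-R}.$$

**Definition (threshold).** For a class $\mathcal C$ of binary linear codes and $R\in(0,1)$, the ML decoding threshold $\theta_{\mathcal C}(R)$ is the unique $\theta\in[0,\frac12]$ such that

(i) for each $p\in(0,\theta)$ and all $\varepsilon>0$ there is a code $C\in\mathcal C$ of rate at least $R$ whose probability of an ML decoding error at bit-error rate $p$ is at most $\varepsilon$;

(ii) for each $p\in(\theta,\frac12)$ there is $\varepsilon>0$ such that every code $C\in\mathcal C$ of rate at least $R$ has probability of an ML decoding error at bit-error rate $p$ at least $\varepsilon$.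

We use this in one direction: if at some $p<\frac12$ we find, for every $\varepsilon>0$, a code in $\mathcal G$ of rate at least $R$ with error probability at most $\varepsilon$, then (ii) fails at $p$, and so $p\le\theta_{\mathcal G}(R)$.

## 3. Non-backtracking walks and the function $\lambda_*$

**Definition (non-backtracking matrix).** For a graph $G$ of minimum degree $\delta(G)\ge2$, the non-backtracking (Hashimoto) matrix $B(G)$ is indexed by the arcs, i.e. the ordered pairs $(u,v)$ with $uv\in E$. Its $((u,v),(x,y))$ entry is $1$ if $v=x$ and $y\ne u$, and $0$ otherwise. We write $\lambda(G)=\lambda_*(B(G))$ for its spectral radius.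

A *non-backtracking (NB) walk* with $L$ arcs is a sequence $(v_0,\dots,v_L)$ with $v_iv_{i+1}\in E$ and $v_{i+2}\ne v_i$. Let $W_G(L)$ be the number of these. A product of $L-1$ entries of $B(G)$ along consecutive arcs is $1$ exactly when the arcs form an NB walk, so $W_G(L)=\mathbf 1^TB(G)^{L-1}\mathbf 1$. This is the entrywise $\ell_1$-norm of $B(G)^{L-1}$, and Gelfand's formula gives
$$\lim_{L\to\infty}W_G(L)^{1/L}=\lambda(G).\tag{1}$$
If $\delta(G)\ge2$, every NB walk can be extended by an arc, so $W_G$ is nondecreasing and $\lambda(G)\ge1$.

Examples: on a cycle with $n$ vertices, $W(L)=2n$ and $\lambda=1$. On a $d$-regular graph with $n$ vertices, $W(L)=nd(d-1)^{L-1}$ and $\lambda=d-1$. On $K_{2,3}$ we found $W=12,18,24,36,\dots$ and $\lambda=\sqrt2$.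

**Definition ($\lambda_*$).** For $\mu\ge2$ let $\mathcal G_\mu$ be the class of connected graphs with average degree at least $\mu$ and minimum degree at least $2$. For integers $n\ge\mu+1$ put
$$\lambda_*(\mu;n)=\inf\{\lambda(G):G\in\mathcal G_\mu,\ |V(G)|=n\},\qquad \lambda_*(\mu)=\liminf_{n\to\infty}\lambda_*(\mu;n).$$

It is known that $\lambda_*(\mu)\ge\mu-1$ (for $\mu>2$ this is reproved in Section 9). Also $\lambda_*(\mu)$ is finite for $\mu>2$. To see this, put $D=\lceil\mu\rceil$. For even $n>D$, join each $i\in\mathbb Z_n$ to $i\pm1,\dots,i\pm\lfloor D/2\rfloor$, and also to $i+\frac n2$ if $D$ is odd. This is a connected $D$-regular graph, so $\lambda_*(\mu;n)\le D-1$ for all even $n>D$.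

The problem comes from Peter Nelson, Stefan H.M. van Zwam, "The maximum-likelihood decoding threshold for graphic codes", arXiv:1504.05225 (2015). We use the following as given.

**Known theorem.** For every $R\in(0,1)$, $\ \theta_{\mathcal G}(R)\le\frac12\bigl(1-\sqrt{1-\lambda^{-2}}\bigr)$, where $\lambda=\lambda_*\bigl(\frac2{1-R}\bigr)$.

It is also known that equality holds when $R=1-\frac2d$ for an integer $d\ge3$. The conjecture is that equality holds for all $R\in(0,1)$. It is true.

**Theorem 1.** For every $R\in(0,1)$,
$$\theta_{\mathcal G}(R)=\tfrac12\bigl(1-\sqrt{1-\lambda^{-2}}\bigr),\qquad\lambda=\lambda_*\bigl(\tfrac2{1-R}\bigr).$$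

Only "$\ge$" needs proof, so we must build good codes. Sections 4–8 do this. Sections 9–11 contain three further theorems: exact values and lower bounds for $\lambda_*$, the exact order of decay of the error probability, and continuity and monotonicity.

## 4. The union bound over cycles

Put $\beta(p)=2\sqrt{p(1-p)}$, which increases strictly from $0$ to $1$ on $[0,\frac12]$. Since $\beta(p)^2=1-(1-2p)^2$, for $\lambda\ge1$ and $0\le p\le\frac12$ we have
$$\beta(p)<\frac1\lambda\iff(1-2p)^2>1-\lambda^{-2}\iff p<\tfrac12\bigl(1-\sqrt{1-\lambda^{-2}}\bigr).\tag{2}$$
So Theorem 1 says that reliable communication is possible as long as $\beta(p)\lambda_*<1$.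

**Lemma 1 (error bound).** Let $0<p<\frac12$ and $\beta=\beta(p)$. For the cycle code of $G$,
$$P(\text{ML error})\le\sum_C\beta^{|C|},$$
summed over the cycles $C$ of $G$.

*Proof.* Let $e$ be the set of flipped edges. An error, under any tie-breaking rule, requires another codeword at least as close as the sent one. The two codewords differ by a nonempty even subgraph $D$, and $|e\,\triangle\,D|\le|e|$. As $|e\,\triangle\,D|=|e|+|D|-2|e\cap D|$, this means $|e\cap D|\ge|D|/2$. Since $D$ is an edge-disjoint union of cycles, some cycle $C$ among them has $|e\cap C|\ge|C|/2$.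

For a fixed cycle with $\ell$ edges, $X=|e\cap C|$ has law $\mathrm{Bin}(\ell,p)$. Put $t=\sqrt{(1-p)/p}\ge1$. Then $t^{2X-\ell}\ge1$ when $X\ge\ell/2$, so
$$P(X\ge\ell/2)\le E\,t^{2X-\ell}=\bigl(pt+(1-p)t^{-1}\bigr)^\ell=\bigl(2\sqrt{p(1-p)}\bigr)^\ell=\beta^\ell.$$
Now apply the union bound. $\square$

For $K_{2,3}$ the lemma gives $3\beta^4=48p^2(1-p)^2$, while the exact probability of two or more flips begins with $15p^2$.

## 5. What girth alone gives

Here is the first thing to try. Take graphs $H$ with the right local structure and large girth $g$, and bound the number of $L$-cycles by the number of NB walks. Let us test this in the $d$-regular case, $d\ge3$. If $H$ has $N$ vertices and girth $g$, there are at most $W_H(L)=Nd(d-1)^{L-1}$ cycles of length $L$, and Lemma 1 gives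
$$P(\text{ML error})\le\frac{Nd}{d-1}\sum_{L\ge g}\bigl((d-1)\beta\bigr)^L.$$
The powers decay when $(d-1)\beta<1$, as we want. The trouble is the factor $N$. With $r=\lfloor\frac{g-1}2\rfloor\ge\frac{g-2}2$, there is no cycle of length at most $2r$, so around any vertex the graph is a tree up to distance $r$, and $N\ge d(d-1)^{r-1}\ge(d-1)^r\ge(d-1)^{(g-2)/2}$. So already the term $L=g$ on the right is at least
$$N\bigl((d-1)\beta\bigr)^g\ge\frac1{d-1}\bigl((d-1)^{3/2}\beta\bigr)^g,$$
which does not tend to $0$ if $\beta\ge(d-1)^{-3/2}$. However large the girth is, this argument cannot handle $(d-1)^{-3/2}\le\beta<(d-1)^{-1}$. For $d=3$ it stops at $p\approx0.032$, while the target is $p\approx0.067$.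

The waste is visible: we counted all walks with $L$ arcs, from all $N$ starting points, when only those that return to their start matter. If a walk were to return with probability about $\frac1N$, the factor $N$ would cancel. A random lift makes this precise, up to one price: a random lift does contain some short cycles. Their expected number stays bounded as $N\to\infty$, so we delete an edge from each.

Deleting edges lowers the rate. Suppose $G$ has average degree exactly $\mu$, so that $1-\frac nm=R$. If we delete $D$ edges from an $N$-fold cover and $c$ components remain, the rate is $\frac{RmN-D+c}{mN-D}$, which is below $R$ as soon as $(1-R)D>c$. So we want a starting graph $G$ whose average degree is strictly larger than $\mu$, with $\lambda(G)$ still close to $\lambda_*(\mu)$. Producing that slack is the other half of the proof.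

## 6. Counting cycles in random lifts

**Definition (cover).** An $r$-fold cover of $G$ is a graph $H$ with a graph map $H\to G$ that is bijective on neighborhoods and has all fibers of size $r$.

For example, the hexagon is a $2$-fold cover of the triangle: walk twice around.

We need a few facts. An NB walk of $H$ projects to an NB walk of $G$, because two distinct neighbors of a vertex have distinct images. Conversely each NB walk of $G$ lifts uniquely from each preimage of its initial vertex. So
$$W_H(L)=r\,W_G(L),\qquad\lambda(H)=\lambda(G),\tag{3}$$
the second by (1). Average and minimum degrees of $G$ and $H$ agree. A cover of a cover is a cover. A component of a cover of a connected graph is again a cover: lifting edges matches the parts of its fibers over adjacent vertices bijectively, so its fibers all have the same size, which is positive.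

**Forest fact.** A closed NB walk of positive length ($v_0=v_L$, $L\ge1$) cannot lie in a forest, so its edge set contains a cycle. Indeed, in a tree consider a visit to a vertex $x$ farthest from $v_0$. It is an interior visit, and the vertices just before and after it are both neighbors of $x$ not farther from $v_0$. In a tree there is just one such neighbor, so the walk backtracks.

**Definition (random lift).** Orient the edges of $G=(V,E)$ arbitrarily. The random $N$-lift $H$ has vertex set $V\times[N]$ and edges $(u,i)(v,\sigma_e(i))$ for each $e=(u,v)\in E$ and $i\in[N]$, where the $\sigma_e$ are independent uniform permutations of $[N]$.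

Every outcome is a simple graph and an $N$-fold cover of $G$. Try $G=K_3$. Orient the triangle cyclically and let $\pi$ be the product of the three permutations around it, again a uniform permutation. A $j$-cycle of $\pi$ gives a cycle of length $3j$ of $H$. So the number of triangles in $H$ is the number of fixed points of $\pi$, with expectation $1$ and not of order $N$. That is the cancellation we want.

**Lemma 2 (random lifts).** Let $X_L$ be the number of $L$-cycles of the random $N$-lift $H$ of $G$.

(a) $X_L\le N\,W_G(L)$ always.

(b) If $N\ge4$ and $L\le\frac12\sqrt N$, then $E X_L\le2W_G(L)$.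

*Proof.* (a) Choose a root and an orientation for each cycle. Distinct cycles give distinct NB walks with $L$ arcs in $H$, and $W_H(L)=NW_G(L)$ by (3).

(b) It suffices to bound the expected number of rooted oriented $L$-cycles. Such a cycle projects to a closed NB walk $(v_0,\dots,v_{L-1},v_L=v_0)$ of $G$; there are at most $W_G(L)$ of these. Fix one, and fix $(i_0,\dots,i_{L-1})\in[N]^L$ such that the vertices $(v_j,i_j)$ are distinct. They form a cycle in this order if and only if $L$ prescribed edges are present, and these are distinct because the vertices are.

Suppose $t_e$ of the prescribed edges lie over $e$. They prescribe $t_e$ distinct pairs $(a,\sigma_e(a))$. If two pairs share a coordinate, this is impossible. Otherwise it has probability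
$$\frac{(N-t_e)!}{N!}=\frac1{N(N-1)\cdots(N-t_e+1)}\le(N-L)^{-t_e},$$
as $t_e\le L<N$. By independence over $e$, all $L$ edges are present with probability at most $(N-L)^{-L}$. There are at most $W_G(L)\,N^L$ choices of walk and indices. Now $\frac LN\le\frac1{2\sqrt N}\le\frac14$, and $(1-x)^{-1}\le e^{2x}$ on $[0,\frac12]$: the function $-\log(1-x)$ is convex, is $0$ at $0$, and is $\log2<1$ at $\frac12$. Hence
$$E X_L\le W_G(L)\Bigl(1-\frac LN\Bigr)^{-L}\le W_G(L)\,e^{2L^2/N}\le e^{1/2}W_G(L)\le2W_G(L).\qquad\square$$

## 7. Room in the average degree: contracting one edge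

Covers do not change the average degree. To increase it slightly, pass to a cover $H$ of large girth and contract a single edge. A small instance of the degree count: $K_{3,3}$ has $6$ vertices, $9$ edges and average degree $3$. Contracting an edge gives a vertex of degree $4$ joined to all vertices of a $4$-cycle, with $5$ vertices, $8$ edges and average degree $\frac{16}5$. Large girth is what keeps $\lambda$ under control: a walk can pass through the contracted edge only rarely.

**Lemma 3 (girth).** Let $G$ be connected with $\delta(G)\ge2$, and let $g\in\mathbb N$. Some connected cover of $G$ has girth at least $g$.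

*Proof.* It is enough to double the girth and iterate. Consider the cover of $G$ with vertex set $V\times\mathbb Z_2^E$ in which $(u,s)\sim(v,s+\mathbf 1_{uv})$ for $uv\in E$, and let $K$ be a component. The second coordinate records the parity of the use of each edge. A cycle of $K$ projects to a closed NB walk in $G$ that uses every edge an even number of times. By the forest fact the edges used contain a cycle of $G$, and each edge of that cycle is used at least twice. So $\mathrm{girth}(K)\ge2\,\mathrm{girth}(G)$. (If $G$ is a triangle, $K$ is a hexagon.) $\square$

**Lemma 4 (slack).** Let $\mu>2$, $G_0\in\mathcal G_\mu$ and $\eta>0$. There is $G\in\mathcal G_\mu$ of average degree strictly greater than $\mu$ with $\lambda(G)<\lambda(G_0)+\eta$.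

*Proof.* **Step 1: the graph.** This step produces $G$ and its average degree. By Lemma 3 let $H$ be a connected cover of $G_0$ with girth $\gamma\ge4$, where $\gamma$ is as large as we please. Let $H$ have $n$ vertices and $m$ edges, so $\frac{2m}n\ge\mu>2$. Choose an edge $e=uv$ of $H$ and put $G=H/e$, with new vertex $w$. Since $H$ has no triangles, $G$ is simple. It is connected. The vertex $w$ has degree $d_u+d_v-2\ge2$, and the other degrees are unchanged. Since $m>n$, we have $n(m-1)>m(n-1)$, so the average degree is
$$\frac{2(m-1)}{n-1}>\frac{2m}n\ge\mu.$$

**Step 2: walks of $G$ inside $H$.** This step maps NB walks of $G$ injectively to slightly longer NB walks of $H$. Identify the arcs of $G$ with the arcs of $H-e$. Take an NB walk in $G$ with $\ell$ arcs. At each interior passage through $w$ that enters at one end of $e$ and leaves at the other, insert the corresponding arc of $e$. If $t$ arcs are inserted, the result is a walk in $H$ with $\ell+t$ arcs.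

It is non-backtracking. Around an inserted arc we see $x,u,v,y$ (or the same with $u,v$ exchanged), and $x\ne v$, $y\ne u$ because the arcs $(x,u)$ and $(v,y)$ do not belong to $e$. At a passage through $w$ that enters and leaves at the same end of $e$, the previous and next vertices are distinct in $G$, hence in $H$. At a passage through any other vertex, the previous and next vertices are distinct in $G$, and distinct vertices of $G$ come from distinct vertices of $H$. The original walk is recovered by deleting the arcs of $e$, so the map is injective.

**Step 3: insertions are rare.** This step bounds $t$. Consider two consecutive $e$-arcs of the new walk. Between them is an NB walk of positive length in $H-e$ with both ends in $\{u,v\}$. If it is closed, its edge set contains a cycle, so its length is at least $\gamma$. If it joins $u$ and $v$, its edge set together with $e$ contains a cycle through $e$, so its length is at least $\gamma-1$. The $t-1$ segments use distinct positions among the $\ell$ arcs, so $(t-1)(\gamma-1)\le\ell$, which is also true for $t=0$.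

**Step 4: compare growth rates.** By Steps 2 and 3, and since $W_H$ is nondecreasing,
$$W_G(\ell)\le\sum_{L=\ell}^{\ell+\lfloor\ell/(\gamma-1)\rfloor+1}W_H(L)\le\Bigl(\frac\ell{\gamma-1}+2\Bigr)W_H\Bigl(\Bigl\lfloor\frac{\gamma\ell}{\gamma-1}\Bigr\rfloor+1\Bigr).$$
Take $\ell$-th roots and let $\ell\to\infty$. By (1) and (3),
$$\lambda(G)\le\lambda(H)^{\gamma/(\gamma-1)}=\lambda(G_0)^{\gamma/(\gamma-1)}.$$
The right side tends to $\lambda(G_0)$ as $\gamma\to\infty$, so it is below $\lambda(G_0)+\eta$ for $\gamma$ large. $\square$

## 8. Proof of Theorem 1

The inequality "$\le$" is the Known theorem. Let $\mu=\frac2{1-R}>2$; then $\lambda_*(\mu)$ is finite and $\lambda_*(\mu)\ge\mu-1>1$. Let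
$$0<p<\tfrac12\bigl(1-\sqrt{1-\lambda_*(\mu)^{-2}}\bigr),\qquad\beta=\beta(p),\qquad\varepsilon>0.$$
It suffices to find a code in $\mathcal G$ of rate at least $R$ with error probability at most $\varepsilon$. Then $p\le\theta_{\mathcal G}(R)$ by (ii), as explained in Section 2, and this holds for every such $p$.

**Step 1: a starting graph.** We fix $G$ with both kinds of room, in $\lambda$ and in the degree. By (2), $\beta\lambda_*(\mu)<1$. Choose $\lambda'$ with $\lambda_*(\mu)<\lambda'<\frac1\beta$ and put $\alpha=\beta\lambda'<1$. By the definition of $\lambda_*(\mu)$ some $G_0\in\mathcal G_\mu$ has $\lambda(G_0)<\lambda'$. Lemma 4 gives $G\in\mathcal G_\mu$, with $n$ vertices and $m$ edges, such that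
$$\frac{2m}n>\mu,\qquad\lambda(G)<\lambda'.$$
By (1) there is a constant $A$ with $W_G(L)\le A\lambda'^L$ for all $L\ge1$.

**Step 2: expected cycle counts.** This step shows that a random lift has few short cycles and a small weighted sum over long ones. Fix $g\in\mathbb N$, let $N\ge\max(4,4g^2)$, and let $H$ be the random $N$-lift of $G$. Put
$$S=\sum_{L\le g}X_L,\qquad T=\sum_{L>g}X_L\beta^L.$$
As $g\le\frac12\sqrt N$, Lemma 2(b) applies to every $L\le g$ and gives
$$ES\le K_g:=2A\sum_{L\le g}\lambda'^L.\tag{4}$$
For $T$, use Lemma 2(b) when $g<L\le\frac12\sqrt N$ and Lemma 2(a) for larger $L$: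
$$ET\le2A\sum_{g<L\le\sqrt N/2}\alpha^L+NA\sum_{L>\sqrt N/2}\alpha^L\le\frac{2A\alpha^g}{1-\alpha}+\frac{AN\alpha^{\sqrt N/2}}{1-\alpha}.\tag{5}$$
The factor $N$ now appears only next to $\alpha^{\sqrt N/2}$, where it is harmless: for $N$ large, given $g$, we get $ET\le\frac{4A\alpha^g}{1-\alpha}$. Note that $K_g$ does not depend on $N$.

**Step 3: fix a lift and remove the short cycles.** By Markov's inequality each of $S>3K_g$ and $T>\frac{12A\alpha^g}{1-\alpha}$ has probability at most $\frac13$, so with probability at least $\frac13$ neither happens. Fix such an $H$. Delete one edge from each cycle of length at most $g$ to obtain $H'$.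

**Step 4: the rate.** The graph $H'$ has $nN$ vertices and at least $mN-3K_g$ edges, so its cycle code has rate at least
$$1-\frac{nN}{mN-3K_g}\ \longrightarrow\ 1-\frac nm>1-\frac2\mu=R\qquad(N\to\infty).$$
So for $N$ large the rate is at least $R$. This is where the slack of Lemma 4 is used.

**Step 5: the error.** Every cycle of $H'$ is a cycle of $H$ of length greater than $g$. By Lemma 1, $P(\text{ML error})\le T\le\frac{12A\alpha^g}{1-\alpha}$.

Choose $g$ first, with $\frac{12A\alpha^g}{1-\alpha}\le\varepsilon$, and then $N$ large. $\blacksquare$

## 9. Lower bounds and exact values for $\lambda_*$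

Theorem 1 expresses the threshold through $\lambda_*$; how large is $\lambda_*$? We bound $W_G$ from below by the entropy of a stationary NB walk. Put $h(x)=x\log(x-1)$ for $x\ge2$. Then
$$h'(x)=\log(x-1)+\frac x{x-1},\qquad h''(x)=\frac1{x-1}-\frac1{(x-1)^2}=\frac{x-2}{(x-1)^2}\ge0,$$
so $h$ is convex, and $h(2)=0$.

**Lemma 5 (entropy bound).** Let $G$ have $\delta(G)\ge2$, $n$ vertices, $m\ge1$ edges and degrees $d_v$. For $L\ge1$,
$$\log W_G(L)\ge\log2m+\frac{L-1}{2m}\sum_vh(d_v).\tag{6}$$
In particular, with average degree $d=\frac{2m}n$, $\ W_G(L)\ge2m\,(d-1)^{L-1}$.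

*Proof.* Consider the Markov chain on arcs that moves from $(x,y)$ to a uniformly chosen NB continuation $(y,z)$, $z\ne x$. The uniform distribution on the $2m$ arcs is stationary: an arc $(x,y)$ has $d_x-1$ predecessors, each moving to it with probability $\frac1{d_x-1}$. The stationary walk $w$ with $L$ arcs takes each NB walk with probability $P(w)=\frac1{2m}\prod\frac1{d_x-1}>0$, the product over its $L-1$ interior visits. So $W_G(L)=\sum_w1=E[1/P(w)]$, and Jensen's inequality for the logarithm gives $\log W_G(L)\ge E[-\log P(w)]$. The head of a uniform arc is $v$ with probability $\frac{d_v}{2m}$, so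
$$E[-\log P(w)]=\log2m+(L-1)\sum_v\frac{d_v}{2m}\log(d_v-1),$$
which is (6). By convexity $\sum_vh(d_v)\ge n\,h(d)=nd\log(d-1)=2m\log(d-1)$, which gives the last claim. $\square$

**Theorem 2.** For $\mu>2$:

(a) $\displaystyle\lambda_*(\mu)=\lim_{n\to\infty}\lambda_*(\mu;n)=\inf\{\lambda(G):G\in\mathcal G_\mu\}$.

(b) As a function of $R\in(0,1)$, $\log\lambda_*(\frac2{1-R})$ is at least the piecewise linear function $\ell(R)$ with $\ell(1-\frac2d)=\log(d-1)$ for $d=2,3,4,\dots$, linear in between. Equivalently, for $d\le\mu\le d+1$,
$$\lambda_*(\mu)\ge(d-1)^{d(d+1-\mu)/\mu}\;d^{\,(d+1)(\mu-d)/\mu}\ \ (\ge\mu-1).$$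

(c) Equality holds in (b), so that $\theta_{\mathcal G}(R)=\frac12\bigl(1-\sqrt{1-e^{-2\ell(R)}}\bigr)$, at the following rates:

- $R=1-\frac2d$ ($d\ge3$): $\lambda_*=d-1$;
- $R=1-\frac1d-\frac1{d+1}$ ($d\ge2$): $\lambda_*=\sqrt{d(d-1)}$;
- $R=\frac1{3k}$ ($k\ge1$): $\lambda_*=2^{1/k}$.

*Proof of (a).* The purpose is to turn one good graph into good graphs on every large number of vertices. Clearly $\lambda_*(\mu;n)\ge\inf\{\lambda(G):G\in\mathcal G_\mu\}$ for every $n$. Let $G_0\in\mathcal G_\mu$ and $\eta>0$, and take $G$ from Lemma 4, with $n_1$ vertices, $m_1$ edges and $\frac{2m_1}{n_1}>\mu$. Let $e=uv$ be an edge on a cycle of $G$; one exists since $\delta(G)\ge2$. For each $r$ let $K$ be the cover on $V\times\mathbb Z_r$ with edges $(x,i)(y,i)$ for $xy\ne e$, and $(u,i)(v,i+1)$. It is connected, because $G-e$ is connected and the edges over $e$ link the levels cyclically.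

Given $n$, write $n=rn_1+s$ with $0\le s<n_1$, and replace one edge of $K$ by a path with $s+1$ edges. The result $K'$ is connected with $n$ vertices and minimum degree at least $2$. Its average degree $\frac{2(rm_1+s)}{rn_1+s}$ tends to $\frac{2m_1}{n_1}>\mu$, as $s$ stays bounded, so $K'\in\mathcal G_\mu$ for $n$ large.

An NB walk with $L$ arcs in $K'$ cannot turn inside the new path. So it follows the NB walk of $K$ formed by the arcs of $K$ that it touches, say $j\le L$ of them, with the first and the last possibly traversed only in part. It is determined by this walk of $K$, by its starting offset in the first arc (at most $s+1$ choices), and by $L$. Hence, $W_K$ being nondecreasing, $W_{K'}(L)\le(s+1)L\,W_K(L)$, and $\lambda(K')\le\lambda(K)=\lambda(G)<\lambda(G_0)+\eta$. So $\limsup_n\lambda_*(\mu;n)\le\lambda(G_0)+\eta$ for all $G_0\in\mathcal G_\mu$ and $\eta>0$, and (a) follows.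

*Proof of (b).* Let $G\in\mathcal G_\mu$ have $n$ vertices, $m$ edges and average degree $\bar\mu=\frac{2m}n\ge\mu$. Divide (6) by $L$ and let $L\to\infty$:
$$\log\lambda(G)\ge\frac1{2m}\sum_vh(d_v).$$
The degrees are integers, so we may use a larger function than $h$. Let $\tilde h$ be the piecewise linear interpolation of $h$ at the integers $2,3,\dots$. As $h$ is convex, $\tilde h$ is convex, $\tilde h\ge h$, and $\tilde h(2)=0$. Jensen's inequality gives
$$\log\lambda(G)\ge\frac1{2m}\sum_v\tilde h(d_v)\ge\frac{n\,\tilde h(\bar\mu)}{2m}=\frac{\tilde h(\bar\mu)}{\bar\mu}.$$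
Next, to replace $\bar\mu$ by $\mu$, write for $x>2$
$$\frac{\tilde h(x)}x=\frac{\tilde h(x)}{x-2}\Bigl(1-\frac2x\Bigr).$$
The first factor is the slope of a chord of the convex function $\tilde h$ from $(2,0)$, hence nondecreasing, and it is nonnegative. The second factor is also nonnegative and nondecreasing. So $\tilde h(x)/x$ is nondecreasing, and for all $G\in\mathcal G_\mu$
$$\log\lambda(G)\ge\frac{\tilde h(\mu)}\mu\ge\frac{h(\mu)}\mu=\log(\mu-1).$$
Hence $\log\lambda_*(\mu)\ge\tilde h(\mu)/\mu$. On $[d,d+1]$,
$$\tilde h(\mu)=(d+1-\mu)\,d\log(d-1)+(\mu-d)(d+1)\log d,$$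
and dividing by $\mu$ gives the displayed formula. Since $\tilde h$ is affine there, $\tilde h(\mu)/\mu$ is affine in $\frac1\mu=\frac{1-R}2$, with values $\log(d-1)$ at $\mu=d$ and $\log d$ at $\mu=d+1$. So it equals $\ell(R)$.

*Proof of (c).* By (a) and (b) it suffices to exhibit one graph with average degree $\frac2{1-R}$ and $\log\lambda(G)=\ell(R)$; the value of $\theta_{\mathcal G}(R)$ then follows from Theorem 1.

For $R=1-\frac2d$ take $K_{d+1}$, which is $d$-regular and has $\lambda=d-1$.

For $R=1-\frac1d-\frac1{d+1}$ take $K_{d,d+1}$. It has $\frac nm=\frac{2d+1}{d(d+1)}=\frac1d+\frac1{d+1}=1-R$. Its degrees alternate between $d+1$ and $d$ along a walk, so two further NB steps multiply the number of walks by $d(d-1)$, and $\lambda=\sqrt{d(d-1)}$. The rate $R$ is the midpoint of $1-\frac2d$ and $1-\frac2{d+1}$, so $\ell(R)=\frac12(\log(d-1)+\log d)=\log\lambda$.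

For $R=\frac1{3k}$ take $K_4$ with every edge replaced by a path of length $k$. It has $6k$ edges and $4+6(k-1)=6k-2$ vertices, so $1-\frac nm=\frac1{3k}$. Extending an NB walk by $k$ arcs passes exactly one vertex of degree $3$, where there are two choices, so $W(L+k)=2W(L)$ and $\lambda=2^{1/k}$. On $[0,\frac13]$ we have $\ell(R)=3R\log2$, and $\ell(\frac1{3k})=\frac{\log2}k$. $\square$

The graph $K_{2,3}$ of Section 1 is the second case with $d=2$: $R=\frac16$ and $\lambda_*(\frac{12}5)=\sqrt2$. So $\theta_{\mathcal G}(\frac16)=\frac12(1-\frac1{\sqrt2})\approx0.146$, as the heuristic there suggested.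

## 10. The error probability decays polynomially in the length

**Theorem 3.** Let $R\in(0,1)$.

(a) If $0<p<\theta_{\mathcal G}(R)$, there are $c>0$ and codes in $\mathcal G$ of rate at least $R$ and lengths $M\to\infty$ with ML error probability at most $M^{-c}$.

(b) For each $p\in(0,\frac12)$ there are $c',C>0$ such that every code in $\mathcal G$ of rate at least $R$ and length $M$ has ML error probability at least $c'M^{-C}$.

*Proof of (a).* We rerun Section 8 with $g$ growing like $\log N$. By Theorem 1, $p$ satisfies the hypothesis there; keep $G,A,\lambda',\alpha$, and note $\lambda'>1$. Put $g=\bigl\lfloor\frac{\log N}{2\log\lambda'}\bigr\rfloor$, so $\lambda'^g\le\sqrt N$. For $N$ large, $N\ge\max(4,4g^2)$, so (4) and (5) apply. They give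
$$ES\le2Ag\sqrt N=o(N),\qquad ET=O(\alpha^g)+O(N\alpha^{\sqrt N/2})=O(N^{-c_1}),\quad c_1=\frac{\log(1/\alpha)}{2\log\lambda'},$$
since $\alpha^g\le\alpha^{-1}\alpha^{\log N/(2\log\lambda')}=\alpha^{-1}N^{-c_1}$. By Markov's inequality, some $H$ has $S$ and $T$ each at most three times these upper bounds. Delete one edge from each cycle of length at most $g$. This deletes $o(N)$ edges, so the rate is at least $1-\frac{nN}{mN-o(N)}\to1-\frac nm>R$, and it is at least $R$ for $N$ large. The length $M$ lies between $mN/2$ and $mN$. The error probability is $O(N^{-c_1})=O(M^{-c_1})$, which is at most $M^{-c}$ for any fixed $c\in(0,c_1)$ once $N$ is large.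

*Proof of (b).* We find a cycle of logarithmic length and use the observation of Section 1.

**Step 1: a dense connected core.** The dimension of the code is the sum of $m_i-n_i+1$ over the components, and it is at least $RM=R\sum m_i$. Components without edges contribute $0$ to both sums. So some component with $m_1\ge1$ edges and $n_1$ vertices has $m_1-n_1+1\ge Rm_1>0$. Repeatedly delete vertices of degree $1$; this keeps $m_1-n_1+1$ fixed. Since this number is positive, we never reach a tree, and we end with a connected core of minimum degree at least $2$, with $m\le m_1$ edges, $n$ vertices and $k:=m-n+1\ge Rm>0$.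

**Step 2: a short cycle in the core.** If $k=1$, then $m=n$, so the core is a cycle, and its length $m$ is at most $\frac1R$. If $k\ge2$, then $n=m-(k-1)\le m-\frac k2\le m(1-\frac R2)$, so the average degree $d$ satisfies $d\ge\frac4{2-R}=:d_R>2$. We now use the irregular Moore bound (Alon, Hoory, Linial, *Graphs Combin.* 18 (2002) 53–57) in this form: a graph of minimum degree at least $2$, average degree $d$, and girth $2r$ or $2r+1$ has at least $(d-1)^{r-1}$ vertices.

In this form it follows from Lemma 5. Suppose the girth is at least $2L+1$, where $L\ge1$. The edges of two NB walks with $L$ arcs and the same ends $x,y$ number at most $2L$, so they form a forest. In a forest an NB walk never repeats a vertex, because the part between two visits would be a closed NB walk of positive length; so both walks are the unique path from $x$ to $y$, and they coincide. Hence $W_G(L)\le n^2$. By Lemma 5, $nd(d-1)^{L-1}=2m(d-1)^{L-1}\le n^2$, that is, $n\ge d(d-1)^{L-1}\ge(d-1)^L$. For girth $2r$ or $2r+1$ with $r\ge2$ take $L=r-1$, giving $n\ge(d-1)^{r-1}$. For girth $3$ we have $r=1$ and the claim is $n\ge1$.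

Since $n\le m\le M$, we get $r\le1+\frac{\log M}{\log(d-1)}$. So the girth is at most $2r+1\le3+\frac{2\log M}{\log(d_R-1)}$.

**Step 3: the error.** In either case there is a cycle $D$ with $|D|\le3+\frac1R+\frac{2\log M}{\log(d_R-1)}$. If $D\subseteq e$, then $|e\,\triangle\,D|<|e|$, so the sent word is not nearest and ML decoding errs. Therefore
$$P(\text{ML error})\ge p^{|D|}\ge p^{\,3+1/R}\,M^{-C},\qquad C=\frac{2\log(1/p)}{\log(d_R-1)}.\qquad\square$$

## 11. Random edge lengths: continuity and strict monotonicity

Write $\rho(R)=1/\lambda_*\bigl(\frac2{1-R}\bigr)\in(0,1)$. Theorem 1 says $\beta(\theta_{\mathcal G}(R))=\rho(R)$. To compare different rates, we change the lengths of the edges of a random lift at random: length $0$ means contraction, and length $j\ge1$ means replacement by a path with $j$ edges.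

**Theorem 4.** Let $R\in(0,1)$. Let $(q_j)_{0\le j\le k}$ be a probability distribution with mean $\tau>R$, and let $\varphi(z)=\sum_jq_jz^j$. Then $\varphi(\rho(R/\tau))\ge\rho(R)$. Consequently:

(a) $(1-\rho(R))/R$ is nonincreasing on $(0,1)$;

(b) $\rho$ and $\theta_{\mathcal G}$ are continuous and strictly decreasing on $(0,1)$, and $\lambda_*$ is continuous and strictly increasing on $(2,\infty)$.

To get a feel for the law, let all lengths equal $k$. Then $\varphi(z)=z^k$ and $\tau=k$, and it reads $\rho(R/k)^k\ge\rho(R)$. At $R=\frac13$ Theorem 2(c) gives $\rho(\frac1{3k})^k=(2^{-1/k})^k=\frac12=\rho(\frac13)$, so equality can occur.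

*Proof of the law.* Suppose $\varphi(\rho(R/\tau))<\rho(R)$. Since $\rho(R/\tau)<1$, continuity gives $\beta\in(\rho(R/\tau),1)$ with $\phi:=\varphi(\beta)<\rho(R)$; and $\phi>0$. Let $p\in(0,\frac12)$ satisfy $\beta(p)=\beta$. We construct, for each $\varepsilon>0$, a code in $\mathcal G$ of rate at least $R/\tau$ with error probability at most $\varepsilon$ at bit-error rate $p$. Then $p\le\theta_{\mathcal G}(R/\tau)$, so $\beta\le\rho(R/\tau)$ by Theorem 1, a contradiction.

**Step 1: setup.** Let $\mu=\frac2{1-R}$. Since $\lambda_*(\mu)=\frac1{\rho(R)}<\frac1\phi$, we may choose $\lambda_*(\mu)<\lambda'<\frac1\phi$ and put $\alpha=\lambda'\phi<1$. As in Section 8, choose $G$ with $n$ vertices, $m$ edges, $\frac{2m}n>\mu$ and $\lambda(G)<\lambda'$, then $A$ with $W_G(L)\le A\lambda'^L$, and let $H$ be the random $N$-lift. Independently of $H$ give its edges $f$ i.i.d. lengths $\xi_f$ with law $q$, and put $\ell(C)=\sum_{f\in C}\xi_f$. Fix an integer $g\ge2$. Let $S$ be the number of cycles $C$ of $H$ with $\ell(C)\le g$, and let $T=\sum_{C:\ell(C)>g}\beta^{\ell(C)}$.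

**Step 2: expectations.** This step replaces $\beta$ by $\phi$ in the estimates of Section 8. Given $H$, we have $E\beta^{\ell(C)}=\phi^{|C|}$, and since $\beta<1$,
$$P(\ell(C)\le g)\le\beta^{-g}E\beta^{\ell(C)}=\beta^{-g}\phi^{|C|}.$$
Also $\ell(C)\le k|C|$, so $\ell(C)>g$ forces $|C|>g/k$; here $k\ge1$ as $\tau>0$. Splitting the sums at $L=\frac12\sqrt N$ and using Lemma 2 exactly as in (5), for $N$ large
$$ES\le\beta^{-g}\sum_LE X_L\,\phi^L\le K:=\frac{4A\beta^{-g}}{1-\alpha},\qquad ET\le\sum_{L>g/k}E X_L\,\phi^L\le\frac{4A\alpha^{g/k}}{1-\alpha}.$$

**Step 3: fix an outcome.** We also need to control the total length. As $1-\frac nm>R$, we can fix $\delta>0$ with $(1-\frac nm)/(\tau+\delta)>R/\tau$. The sum $\sum_f\xi_f$ has $mN$ independent terms of mean $\tau$ and bounded variance, so by Chebyshev's inequality $\sum_f\xi_f\le mN(\tau+\delta)$ with probability at least $\frac34$ for $N$ large. By Markov's inequality $S>4K$ and $T>\frac{16A\alpha^{g/k}}{1-\alpha}$ each have probability at most $\frac14$. So with probability at least $\frac14$ the total length is at most $mN(\tau+\delta)$, $S\le4K$ and $T\le\frac{16A\alpha^{g/k}}{1-\alpha}$.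 Fix such an outcome.

**Step 4: the graph $H''$.** This step builds the code's graph and identifies its cycles. Delete one edge from each cycle with $\ell(C)\le g$, giving $H'$. Every cycle of $H'$ has $\ell(C)>g$, so the edges of length $0$ in $H'$ form a forest $Z$. Contract $Z$ and replace each remaining edge $f$ by a path with $\xi_f$ edges, giving $H''$.

Every cycle of $H'/Z$, loops and pairs of parallel edges included, has edge set $C\setminus Z$ for some cycle $C$ of $H'$; compare Oxley, *Matroid Theory*, description of circuits of a contraction. To see it directly, note that the vertices of $H'/Z$ are the trees of $Z$ (single vertices included). A cycle of $H'/Z$ visits each of its trees once, entering and leaving at certain vertices of the tree. Insert the tree path between these two vertices. The trees are disjoint, so the result is a cycle $C$ of the simple graph $H'$. In $H''$ the cycle with edge set $C\setminus Z$ becomes a cycle of length $\sum_{f\in C\setminus Z}\xi_f=\ell(C)>g\ge2$. So $H''$ has no loops or parallel edges and is simple.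

**Step 5: error and rate.** Distinct cycles of $H''$ come from distinct cycles $C$ of $H'$, so Lemma 1 gives an error probability at most $T\le\frac{16A\alpha^{g/k}}{1-\alpha}$, which is at most $\varepsilon$ for suitable $g$. Contracting the forest $Z$ lowers the numbers of vertices and of edges by $|Z|$ and keeps the number of components, and subdividing an edge adds equally many vertices and edges. So the dimension of the cycle space is that of $H'$, at least $mN-4K-nN$. The length is at most $mN(\tau+\delta)$. So the rate is at least
$$\frac{(m-n)N-4K}{mN(\tau+\delta)},$$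
which tends to $(1-\frac nm)/(\tau+\delta)>R/\tau$ and therefore exceeds $R/\tau$ for $N$ large. This proves the law.

*Proof of (a).* Let $R<R'<1$. Contract each edge with probability $\eta$: take $\varphi(z)=\eta+(1-\eta)z$ with $1-\eta=\frac R{R'}$. Then $\tau=\frac R{R'}>R$ and $R/\tau=R'$. The law $\eta+(1-\eta)\rho(R')\ge\rho(R)$ says
$$\frac R{R'}\bigl(1-\rho(R')\bigr)\le1-\rho(R).$$

*Proof of (b).* First, $\rho$ is nonincreasing, because $\mathcal G_{\mu'}\subseteq\mathcal G_\mu$ for $\mu'\ge\mu$. For strictness, take $\varphi(z)=(1-q)z+qz^2$ with $q\in(0,1]$, so $\tau=1+q$. With $r=\rho\bigl(\frac R{1+q}\bigr)\in(0,1)$, the law gives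
$$\rho(R)\le r(1-q+qr)<r=\rho\Bigl(\frac R{1+q}\Bigr).$$
Any $R''\in[\frac R2,R)$ has the form $\frac R{1+q}$ with $q\in(0,1]$; together with monotonicity this shows that $\rho$ is strictly decreasing. For continuity put $f=1-\rho$. For $R<R'$, monotonicity and (a) give
$$f(R)\le f(R')\le\frac{R'}R\,f(R).$$
Letting $R'\downarrow R$ with $R$ fixed, and $R\uparrow R'$ with $R'$ fixed, shows that $f$, and so $\rho$, is continuous. By Theorem 1, $\theta_{\mathcal G}=\frac12\bigl(1-\sqrt{1-\rho^2}\bigr)$ is a continuous strictly increasing function of $\rho\in(0,1)$, and $\lambda_*(\mu)=1/\rho(1-\frac2\mu)$. The remaining statements follow. $\square$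

Theorems 2 and 4(a) combine to bracket $\lambda_*$. For every integer $d\ge3$ and every $\mu\ge d$,
$$\frac{\mu-2}{\mu-1}\le1-\frac1{\lambda_*(\mu)}\le\frac d{d-1}\cdot\frac{\mu-2}\mu,$$
with equality throughout at $\mu=d$. The left inequality is $\lambda_*(\mu)\ge\mu-1$. For the right one, at $R_d=1-\frac2d$ we have $\rho(R_d)=\frac1{d-1}$, so $(1-\rho(R_d))/R_d=\frac{d-2}{d-1}\cdot\frac d{d-2}=\frac d{d-1}$. By Theorem 4(a), $1-\rho(R)\le\frac d{d-1}R$ for $R=1-\frac2\mu\ge R_d$, and $R=\frac{\mu-2}\mu$. At $\mu=d$ all three expressions equal $\frac{d-2}{d-1}$.
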